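# Topologies of finite weight on perfect fields of characteristic $p$

## 1. Topologies given by integrally closed rings

A field topology on a field $K$ makes $+$, $-$, $\cdot$ continuous on $K$, and makes $x\mapsto x^{-1}$ continuous on $K^\times$. In these notes *topology on $K$* always means a Hausdorff, non-discrete field topology, and *neighborhood* means neighborhood of $0$. A field with such a topology is infinite. Every neighborhood contains a nonzero element, $xV$ is a neighborhood when $V$ is one and $x\in K^\times$, and for every neighborhood $W$ there is a neighborhood $V$ with $V+V$, $V-V$ and $VV$ inside $W$. Here $VV$ is the set of products, and $\sum_j x_jU$ is the set of all sums $\sum_j x_ju_j$ with $u_j\in U$; an empty sum is $\{0\}$.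

Conversely, a family $\mathcal B$ of subsets containing $0$ is a neighborhood basis of $0$ for a topology on $K$ as soon as the following hold.

1. Any two members of $\mathcal B$ contain a third in their intersection.
2. For every $W\in\mathcal B$ there are $V,V'\in\mathcal B$ with $V-V\subseteq W$ and $VV'\subseteq W$, and for every $x\in K$ there is $V\in\mathcal B$ with $xV\subseteq W$. (The choices of $V$ may be different in the three cases.)
3. For every $W\in\mathcal B$ there is $V\in\mathcal B$ such that $x\in V$ implies $1+x\ne0$ and $(1+x)^{-1}-1\in W$.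
4. $\bigcap\mathcal B=\{0\}$, and no member of $\mathcal B$ equals $\{0\}$.

Indeed $(x+s)(y+t)-xy=xt+sy+st$ and $(a+s)^{-1}-a^{-1}=a^{-1}\bigl((1+s/a)^{-1}-1\bigr)$, so continuity everywhere follows from these conditions. I will call this *the checklist*.

**Definition (weight).** Let $n\ge1$. A topology $\tau$ is a *$W_n$-topology* if for every neighborhood $U$ there is a neighborhood $V$ such that for all $x_0,\dots,x_n\in K$ there is an index $i$ with
$$x_iV\subseteq\sum_{j\ne i}x_jU. \tag{1.1}$$
Since $0\in U$, a $W_m$-topology is a $W_n$-topology for all $n\ge m$. The *weight* of $\tau$ is the least $n$ such that $\tau$ is $W_n$.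

A $W_1$-topology is the same thing as a *V-topology*, that is, a topology induced by a non-trivial valuation or a non-trivial absolute value. A valuation ring $O\ne K$ induces the topology with neighborhood basis $\{cO:c\in K^\times\}$. In characteristic $p$ every absolute value is non-archimedean, so there every V-topology comes from a non-trivial valuation ring.

**Definition (independence, join).** Topologies $\tau_1,\dots,\tau_m$ are *independent* if $U_1\cap\dots\cap U_m\ne\emptyset$ whenever each $U_i$ is a nonempty $\tau_i$-open set. A topology is *generated by* $\tau_1,\dots,\tau_m$ if it is their *join*, the coarsest topology finer than each $\tau_i$. Equivalently, the sets $U_1\cap\dots\cap U_m$, with $U_i$ a $\tau_i$-neighborhood, form a neighborhood basis.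

**Example (two places of $\mathbb F_p(t)$).** Let $v_0,v_1$ be the orders of vanishing at $t=0$ and $t=1$, and let $D$ be the ring of $z\in\mathbb F_p(t)$ with $v_0(z),v_1(z)\ge0$. The join of the two V-topologies has neighborhood basis $\{aD:a\ne0\}$, because every condition $v_0(z)\ge k$, $v_1(z)\ge l$ describes $t^k(t-1)^lD$.

It is not $W_1$. Take $U=D$, and let $v\neq0$ lie in a proposed $V$. For large $M$ put $x_0=t^M$, $x_1=(t-1)^M$. Then $x_0v\notin x_1D$, since $v_1(x_0v/x_1)=v_1(v)-M<0$; in the same way $x_1v\notin x_0D$.

It is $W_2$. Every nonzero $x\in \mathbb F_p(t)$ is $t^a(t-1)^b$ times a unit of $D$. Suppose $x=t^{a}(t-1)^{b+\beta}$ and $x'=t^{a+\alpha}(t-1)^{b}$ with $\alpha,\beta\ge0$. Then $xD+x'D$ contains $t^a(t-1)^b$. This is clear if $\alpha=0$ or $\beta=0$; otherwise $(t-1)^\beta+t^\alpha$ is nonzero at $t=0$ and at $t=1$, so it is a unit of $D$, and $x+x'$ is $t^a(t-1)^b$ times this unit. Now take three elements. At each of the two places choose one of them with smallest order. The remaining element lies in the $D$-module generated by the other two, so (1.1) holds with $U=V=aD$. The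 weight is $2$, and there are $2$ valuations.

The question is whether this example is typical. Will Johnson, in "Dp-finite fields V: topological fields of finite weight", arXiv:2004.14732 (2020), conjectures: *if $K$ is a perfect field of positive characteristic and $\tau$ is a topology on $K$ of weight $n$, then $\tau$ is generated by $n$ independent V-topologies.* For $n=1$ there is nothing to prove.

I use the following textbook facts (Engler–Prestel, *Valued Fields*, Springer 2005, §§2.3, 2.4, 3.1, 3.2). The field $K$ is itself a valuation ring of $K$, the trivial one.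

* (E1) Two non-trivial valuation rings $O,O'$ of $K$ inducing different topologies are *independent*, i.e. $OO'=K$.
* (E2) If $O_1,\dots,O_m$ are pairwise independent non-trivial valuation rings with maximal ideals $\mathfrak m_i$, and $a_i\in K$, $c_i\in K^\times$, then some $x\in K$ satisfies $x-a_i\in c_iO_i$ for all $i$. The same holds with $c_i\mathfrak m_i$.
* (E3) If $O_1,\dots,O_m$ are pairwise incomparable valuation rings of $K$ and $D=\bigcap O_i$, then the maximal ideals of $D$ are exactly the $m$ distinct ideals $\mathfrak p_i=\mathfrak m_i\cap D$, and $D_{\mathfrak p_i}=O_i$.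
* (E4) The integral closure in $K$ of a subring $R\subseteq K$ is the intersection of all valuation rings of $K$ containing $R$.

Pairwise independent non-trivial valuation rings are incomparable, since $O\subseteq O'$ gives $OO'=O'\ne K$. In characteristic $p$, *distinct V-topologies $\tau_1,\dots,\tau_m$ are independent*: their valuation rings are pairwise independent by (E1), a nonempty $\tau_i$-open set contains some $a_i+c_iO_i$, and (E2) gives a common point. Conversely, independent topologies are distinct, since a Hausdorff topology has two disjoint nonempty open sets.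

**Lemma 1.1 (weight of a join).** Let $O_1,\dots,O_m$ $(m\ge1)$ be pairwise independent non-trivial valuation rings of $K$, and $D=\bigcap O_i$. The join $\tau$ of their topologies has neighborhood basis $\{aD:a\in K^\times\}$ and weight exactly $m$. In particular, if $\operatorname{char}K=p>0$, the join of $m$ independent V-topologies has weight exactly $m$.

*Proof.* **Basis.** Given $c_i\in K^\times$, by (E2) choose $a$ with $a-c_i\in c_i\mathfrak m_i$ for all $i$. Then $aO_i=c_iO_i$, so $a\ne0$ and $aD\subseteq\bigcap c_iO_i$. Each $aD=\bigcap aO_i$ is a neighborhood. Field operations are continuous for a join, $\tau$ is Hausdorff because it is finer than a Hausdorff topology, and it is non-discrete because $aD\ne0$.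

**$\tau$ is $W_m$.** Let $aD\subseteq U$ and put $V=aD$. Given $x_0,\dots,x_m$, choose for each $i\le m$ an index $j(i)$ with $x_{j(i)}O_i=\max_jx_jO_i$. There are $m+1$ indices, so some $l$ is not of the form $j(i)$. Let $M=\sum_{j\ne l}x_jD$. A $D$-submodule $M$ of $K$ is the intersection of its localizations at the maximal ideals: if $z$ lies in all of them, the ideal $\{d\in D:dz\in M\}$ is contained in no maximal ideal, so it contains $1$. By (E3) the localizations are $M_{\mathfrak p_i}\supseteq x_{j(i)}O_i\ni x_l$. Hence $x_l\in M$ and $x_lV\subseteq\sum_{j\ne l}x_jaD\subseteq\sum_{j\ne l}x_jU$.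

**$\tau$ is not $W_{m-1}$** (for $m\ge2$). Let $U=D$, let $V$ be any neighborhood and $0\ne v\in V$. By (E2) choose $x_1,\dots,x_m$ with $x_i-1\in\mathfrak m_i$ and $x_j\in v\mathfrak m_i$ for $j\ne i$. If $x_iV\subseteq\sum_{j\ne i}x_jD$, then $x_iv\in v\mathfrak m_i$, so $x_i\in\mathfrak m_i$, contradicting $x_i\in1+\mathfrak m_i$.

For the last sentence, independent V-topologies are distinct, and by (E1) their valuation rings are pairwise independent. $\square$

Next, the algebraic counterpart of weight.

**Definition (rank).** Let $F$ be a field and $S\subseteq F$ a subring. Call $x_1,\dots,x_k\in F$ *$S$-independent* if $x_i\notin\sum_{j\ne i}Sx_j$ for all $i$. Let $\operatorname{rk}(S)$ be the largest size of an $S$-independent family, or $\infty$.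

If $S\subseteq S'$, then $S'$-independent families are $S$-independent, so $\operatorname{rk}(S')\le\operatorname{rk}(S)$. The rank is $1$ exactly when $x/y\in S$ or $y/x\in S$ for all $x,y\ne0$, i.e. when $S$ is a valuation ring. A rank-$2$ example is $R=k[[t^2,t^3]]\subseteq k((t))$, the power series without $t$-term. The pair $1,t$ is independent. Any three elements are $k((t^2))$-dependent, since $k((t))$ has dimension $2$ over $k((t^2))$; dividing a relation by a coefficient of least valuation puts one of them in the span of the others over $k[[t^2]]\subseteq R$.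

**Standing assumption for rings.** $R\subsetneq F$ is a subring with $\operatorname{Frac}R=F$ and $\operatorname{rk}(R)=\rho<\infty$.

Finitely many nonzero fractional ideals $c_iR$ have nonzero intersection: write $c_i=a_i/b_i$ with $a_i,b_i\in R\setminus\{0\}$; the product of the $a_i$ lies in every $c_iR$. The same applies to every ring between $R$ and $F$.

**Lemma 1.2.** Every ring $S$ with $R\subseteq S\subsetneq F$ has at most $\rho$ maximal ideals, and its Jacobson radical $J(S)$ is nonzero.

*Proof.* Let $M_1,\dots,M_k$ be distinct maximal ideals. Choose $x_i\in\bigcap_{j\ne i}M_j\setminus M_i$: multiply elements of $M_j\setminus M_i$ over $j\ne i$ and use that $M_i$ is prime. Since $\sum_{j\ne i}Sx_j\subseteq M_i\not\ni x_i$, the $x_i$ are $S$-independent, so $k\le\operatorname{rk}(S)\le\rho$. As $\operatorname{Frac}S=F\ne S$, $S$ is not a field, so its maximal ideals are nonzero. There are finitely many of them and $S$ is a domain, so their intersection contains a nonzero product. $\square$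

**Lemma 1.3.** The sets $cR$ $(c\in F^\times)$ are a neighborhood basis of a $W_\rho$-topology $\tau_R$ on $F$.

*Proof.* We go through the checklist. If $0\ne a\in cR\cap c'R$, then $aR\subseteq cR\cap c'R$. Next, $cR-cR\subseteq cR$; if $0\ne a\in R\cap cR$ then $aR\cdot aR\subseteq aR\subseteq cR$; and $x\cdot(x^{-1}c)R=cR$ for $x\neq0$, while $x=0$ is trivial. For inversion, let $0\ne b\in J(R)$ and $0\ne a\in bR\cap cR$. For $x\in aR\subseteq J(R)$ the element $1+x$ is a unit of $R$, and $(1+x)^{-1}-1=-x(1+x)^{-1}\in aR\subseteq cR$. If $x\ne0$ were in all $cR$, taking $c=xz$ would give $z^{-1}\in R$ for all $z\ne0$, i.e. $R=F$. Finally $cR\ne0$.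

For $W_\rho$, given $cR\subseteq U$ take $V=cR$. Among any $\rho+1$ elements some $x_i$ lies in $\sum_{j\ne i}Rx_j$, so $x_icR\subseteq\sum_{j\ne i}x_jcR$. $\square$

**Lemma 1.4 (shape of the integral closure).** The integral closure $\tilde R$ of $R$ in $F$ is an intersection of finitely many, and at least one, valuation rings of $F$, all $\ne F$.

*Proof.* Suppose $O_0,\dots,O_\rho\supseteq R$ are pairwise incomparable valuation rings. Then $\bigcap O_i$ is a ring between $R$ and $F$, different from $F$, with $\rho+1$ maximal ideals by (E3). This contradicts Lemma 1.2. So pairwise incomparable valuation rings above $R$ number at most $\rho$.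

The intersection of a chain of valuation rings is a valuation ring: if $x\notin O$ for some $O$ in the chain, then $x^{-1}\in O$, hence $x^{-1}$ lies in the larger rings; the smaller ones omit $x$, so they contain $x^{-1}$. By Zorn, every valuation ring containing $R$ contains a minimal one. The minimal ones are pairwise incomparable, so there are at most $\rho$ of them, and by (E4) $\tilde R$ is their intersection. There is at least one, since $F\supseteq R$ is a valuation ring. If $F$ itself were minimal, it would be the only valuation ring containing $R$, so $\tilde R=F$. Then the field $F$ would be integral over $R$, and $R$ would be a field, contrary to $\operatorname{Frac}R=F\ne R$. $\square$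

**Lemma 1.5.** Let $R_0\subseteq F$ be a ring with $\operatorname{Frac}R_0=F$ that is a finite nonempty intersection of non-trivial valuation rings $O_s$. Choose one $O_s$ for each topology that occurs; call the chosen rings $O_1,\dots,O_m$, and let $D=\bigcap_{i\le m}O_i$. Then $O_1,\dots,O_m$ are pairwise independent, and $aD\subseteq R_0\subseteq D$ for some $a\ne0$.

*Proof.* Independence is (E1). Let $O_{i(s)}$ be the representative with the topology of $O_s$. As $O_s$ is a neighborhood in that topology, $a_sO_{i(s)}\subseteq O_s$ for some $a_s\ne0$. Choose $0\ne a\in\bigcap_sa_sR_0$. Since $R_0\subseteq D$, we get $aD\subseteq a_sR_0D\subseteq a_sD\subseteq a_sO_{i(s)}\subseteq O_s$ for every $s$. $\square$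

**Proposition 1.6 (the integrally closed case).** Let $K$ have characteristic $p>0$, and let $R\subsetneq K$ be a subring of finite rank, integrally closed in $K$, with $\operatorname{Frac}R=K$. Then $\tau_R$ is generated by $n$ independent V-topologies, $n$ being its weight.

*Proof.* By Lemma 1.4, $R=\tilde R$ is a finite nonempty intersection of non-trivial valuation rings. By Lemma 1.5, $aD\subseteq R\subseteq D$ with $D$ an intersection of $m$ pairwise independent ones. So $\{cR\}$ and $\{cD\}$ define the same topology, and by Lemma 1.1 it is the join of $m$ V-topologies and has weight $m$. These are distinct, hence independent. $\square$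

Two things change for a general topology of finite weight. First, a ring $R$ that defines the topology need not be integrally closed, and passing to $\tilde R$ is harmless only if $a\tilde R\subseteq R$ for some $a\ne0$. Second, we are given only neighborhoods, and no ring among them. Both difficulties will be overcome, the first one by perfectness. For $N\ge2$ consider the condition

$(\mathrm b_N)$: for every neighborhood $U$ there is a neighborhood $V$ such that $x^N\in V\Rightarrow x\in U$.

Here is what we shall prove.

**Theorem 1 (the conjecture).** Let $K$ be perfect of characteristic $p>0$ and $\tau$ a topology of finite weight $n$. Then $\tau$ is generated by $n$ independent V-topologies.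

**Theorem 2 (any field, any characteristic).** For a topology $\tau$ of finite weight on a field $K$, the following are equivalent: (a) $\tau$ is generated by finitely many V-topologies; (b) $(\mathrm b_N)$ holds for some $N\ge2$; (c) $(\mathrm b_N)$ holds for all $N\ge2$. If $\operatorname{char}K=p>0$ and these hold, $\tau$ is generated by exactly $n=\mathrm{weight}(\tau)$ independent V-topologies.

**Theorem 3 (classification).** Let $K$ be perfect of characteristic $p>0$. Sending a set $\{\tau_1,\dots,\tau_n\}$ of $n$ distinct V-topologies to its join is a bijection onto the topologies of weight $n$. The inverse sends $\tau$ to the set of V-topologies coarser than $\tau$.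

**Theorem 4 (perfectness cannot be dropped).** $\mathbb F_p(t,u)$ carries a topology of weight $2$ not generated by any finite set of V-topologies.

## 2. Bounded neighborhoods and continuity of roots

**Definition (bounded set).** A set $S\subseteq K$ is *bounded* if for every neighborhood $W$ there is $c\in K^\times$ with $cS\subseteq W$.

Equivalently, for every $W$ there is a neighborhood $V$ with $VS\subseteq W$. Indeed, given $W$, take $W_1W_2\subseteq W$, then $cS\subseteq W_2$, and $V=cW_1$; conversely pick $0\ne c\in V$. For the topology of $D$ in the example of Section 1, a set is bounded when $v_0$ and $v_1$ are bounded below on it.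

Finite sets are bounded, and finite unions, sums, differences and products of bounded sets are bounded. For products: if $VS\subseteq W$ and $V'T\subseteq V$, then $V'ST\subseteq W$. For sums: if $W_1+W_1\subseteq W$, $VS\subseteq W_1$ and $V'T\subseteq W_1$, then $(V\cap V')(S+T)\subseteq W$. The other cases are similar.

If $U$ is a bounded neighborhood, then $\{cU:c\in K^\times\}$ is a neighborhood basis, every bounded set lies in some $cU$, and $U\ne K$. (If $K$ were bounded, $K=cK$ would lie in every neighborhood, contrary to Hausdorffness.) So a bounded neighborhood is a single set that encodes the topology. It plays the role of the ring in Section 1.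

**Lemma 2.1.** A topology $\tau$ of finite weight $n$ has a bounded neighborhood.

*Proof.* **Case $n\ge2$.** The failure of $W_{n-1}$ provides $n$ vectors that are as independent as we like; a multiple of a small element, added as an extra vector, must then be the dependent one.

Since $\tau$ is not $W_{n-1}$, there is $U_0$ such that for every neighborhood $V'$ there are $x_1,\dots,x_n$ with $x_iV'\not\subseteq\sum_{j\ne i}x_jU_0$ for all $i$. Choose $U_1$ with $U_1+U_1\subseteq U_0$, and $V\subseteq U_1$ with $VVV\subseteq U_1$. We claim that $V$ is bounded.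

Let $W_t$ be a neighborhood. Choose neighborhoods $Y$ and $W\subseteq V$ such that the $n$-fold sum $YW+\dots+YW$ lies in $W_t$. Let $W'$ be a neighborhood that $W_n$ provides for $W$. By the choice of $U_0$, applied to $V'=W'$, there are $x_1,\dots,x_n$ and $a_i\in W'$ with $x_ia_i\notin\sum_{j\ne i}x_jU_0$; in particular all $x_i\ne0$. Choose nonzero elements $q\in\bigcap_jx_jV$, $g\in\bigcap_jx_j^{-1}Y$ and $a\in W'$. Let $v\in V$, put $s=qv$, and apply $W_n$ to the $n+1$ elements $x_1,\dots,x_n,s$.

Suppose the index found is some $i\le n$, so $x_iW'\subseteq\sum_{j\ne i}x_jW+sW$. Then $x_ia_i=\sum_{j\ne i}x_jw_j+qvw$ with $w_j,w\in W$. Pick $l\ne i$ in $\{1,\dots,n\}$; here we use $n\ge2$. Then $qvw\in x_lVVV\subseteq x_lU_1$, and all $w_j\in W\subseteq V\subseteq U_1$. So $x_lw_l+qvw\in x_l(U_1+U_1)\subseteq x_lU_0$, and $x_ia_i\in\sum_{j\ne i}x_jU_0$, a contradiction.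

Hence the index is that of $s$: $sW'\subseteq\sum_jx_jW$. Then $gqa\,v=g\,s\,a\in\sum_jgx_jW\subseteq YW+\dots+YW\subseteq W_t$. The element $gqa\neq0$ does not depend on $v$, so $(gqa)V\subseteq W_t$.

**Case $n=1$.** Take a neighborhood $U_0\ne K$ and $V$ with $VV\subseteq U_0$; we claim $V$ is bounded. Given $W_t$, let $W\subseteq V\cap W_t$, let $W'$ be provided for $W$ by $W_1$, and pick $0\ne a\in W'$, $b\notin U_0$, $q=a/b$. For $v\in V$ apply $W_1$ to $1,qv$. If $W'\subseteq qvW$, then $a=qvw$ with $w\in W$, so $b=vw\in VV\subseteq U_0$, a contradiction. So $qvW'\subseteq W$, hence $qav\in W_t$. Thus $(qa)V\subseteq W_t$. $\square$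

The following lemma is the implication (a)$\Rightarrow$(c) of Theorem 2.

**Lemma 2.2.** If $\tau$ is generated by finitely many V-topologies, then $(\mathrm b_N)$ holds for all $N\ge2$.

*Proof.* The condition passes to finite joins: if $\bigcap U_i\subseteq U$ and $x^N\in V_i\Rightarrow x\in U_i$ for the $i$-th topology, take $V=\bigcap V_i$. So let $\tau$ be a V-topology, and let $U$ be a bounded neighborhood (Lemma 2.1). By $W_1$ applied to $U$, with $e\ne0$ in the neighborhood it provides: for all $x_0,x_1$, either $ex_0\in x_1U$ or $ex_1\in x_0U$. Let $c\in K^\times$ and $x\notin cU$. Take $x_0=x$, $x_1=ce$. The first alternative says $x\in cU$ and fails, so $ce^2\in xU$. As $0\in cU$, we have $x\neq0$, and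
$$x^{-1}\in c^{-1}e^{-2}U=:T,$$
a bounded set. Let $T^{N-1}$ be the set of products of $N-1$ elements of $T$; it is bounded, so there is a neighborhood $V$ with $V\,T^{N-1}\subseteq cU$. If $x^N\in V$ and $x\notin cU$, then $x=x^N(x^{-1})^{N-1}\in V\,T^{N-1}\subseteq cU$, a contradiction. So $x^N\in V\Rightarrow x\in cU$, and the sets $cU$ form a basis. $\square$

## 3. A ring of rank two over $\mathbb F_p(t,u)$ that is far from its integral closure

Faced with a ring $R$ that is not integrally closed, one would replace $R$ by $\tilde R$ and apply Proposition 1.6. For $k[[t^2,t^3]]$ this works, since $\tilde R=k[[t]]$ and $t^2\tilde R\subseteq R$. In general the topology of $\tilde R$ may be strictly coarser. We see this on an example that proves Theorem 4.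

Let $L=\mathbb F_p((t))$, $O=\mathbb F_p[[t]]$, and $v$ the $t$-adic valuation. Since $O$ is uncountable, there is $u\in O$ transcendental over $\mathbb F_p(t)$. Put $K=\mathbb F_p(t,u)\subseteq L$, let $\partial=d/du$ on $K$, which is $\mathbb F_p(t)$-linear, and let
$$R=\{x\in K:\ v(x)\ge0,\ v(\partial x)\ge0\}.$$

**Step 1: $R$ is a ring as in the standing assumption.** By the product rule $R$ is a ring. It contains $\mathbb F_p[t]$, and $t^{-1}\notin R$. Since $\partial$ is $\mathbb F_p(t)$-linear, $t^NR=\{x\in K:v(x)\ge N,\ v(\partial x)\ge N\}$. Hence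
$$\text{for every }x\in K\text{ there is }N\text{ with }x\,t^NR\subseteq R: \tag{3.1}$$
for $z\in t^NR$ we have $v(xz),\,v(\partial(xz))\ge N+\min(v(x),v(\partial x))$. In particular $\operatorname{Frac}R=K$, and $\{t^NR:N\ge0\}$ is cofinal in $\{cR\}$.

**Step 2: $\operatorname{rk}(R)\le2$.** Let $x_0,x_1,x_2\in K$; we want some $x_i\in\sum_{j\ne i}x_jR$, and may assume all $x_i\ne0$. Let $\iota(x)=(x,\partial x)\in L^2$. The three vectors $\iota(x_i)$ are $L$-linearly dependent. Dividing a relation by a coefficient of least valuation gives $\iota(x_i)=\sum_{j\ne i}\alpha_j\iota(x_j)$ with $\alpha_j\in O$. Take $f_j\in\mathbb F_p[t]$ with $v(\alpha_j-f_j)\ge M$ and put $z=x_i-\sum_{j\ne i}f_jx_j$. As $\iota$ is $\mathbb F_p(t)$-linear, $\iota(z)=\sum_{j\ne i}(\alpha_j-f_j)\iota(x_j)$, so $z\in t^{M-C}R$ with $C$ depending only on the $x_j$. Fix $l\ne i$. By (3.1) applied to $x_l^{-1}$, for $M$ large $z\in x_lR$. So $x_i=\sum_{j\neq i}f_jx_j+z\in\sum_{j\ne i}x_jR$.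

By Lemma 1.3, $\tau_R$ is a topology and is $W_2$.

**Step 3: $\tau_R$ is not generated by finitely many V-topologies.** Let $u_M\in\mathbb F_p[t]$ with $v(u-u_M)\ge M$, and $y_M=u-u_M$. Then $\partial y_M=1$, so $y_M\notin tR$. But $\partial(y_M^p)=0$ and $v(y_M^p)\ge pM$, so $y_M^p\in t^{pM}R$. Thus $y_M^p\to0$ while $y_M\not\to0$, and $(\mathrm b_p)$ fails. By Lemma 2.2, $\tau_R$ is not generated by finitely many V-topologies. In particular it is not itself a V-topology, so it is not $W_1$ and its weight is exactly $2$. This proves Theorem 4. $\blacksquare$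

Where does the passage to $\tilde R$ break? If $x\in K$ and $v(x)\ge0$, then $x^p\in R$, because $\partial(x^p)=0$. So the valuation ring $O\cap K$ is integral over $R$, and $\tilde R=O\cap K$. There is no $a\ne0$ with $a\tilde R\subseteq R$: the elements $z_M=t^{-M}y_M$ lie in $\tilde R$, and $\partial(az_M)=at^{-M}+z_M\,\partial a$ has valuation $v(a)-M<0$ for $M$ large. Note also which ring appears:
$$R'=\{x\in K:x^p\in R\}=O\cap K$$
has rank $1$, while $R$ has rank $2$ (rank $1$ would make $\tau_R$ a $W_1$-topology by Lemma 1.3). Taking $p$-th roots dropped the rank. Over a perfect field this cannot happen, and that is the point to exploit.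

## 4. Nested rings of equal rank, and the Frobenius

If $F$ is perfect, the Frobenius $\varphi$ is an automorphism of $F$, so $R'=\varphi^{-1}(R)$ is a ring above $R$ with $\operatorname{rk}(R')=\operatorname{rk}(R)$. The idea is that two nested rings of the same finite rank differ only by a bounded factor. In rank $1$ this is a familiar fact: if $R\subseteq R'\subsetneq F$ are valuation rings, then $\mathfrak m_{R'}\subseteq R$, so every nonzero $a\in\mathfrak m_{R'}$ satisfies $aR'\subseteq R$.

**Lemma 4.1 (key lemma).** Let $R\subseteq R'\subsetneq F$ be rings with $\operatorname{Frac}R=F$ and $\operatorname{rk}(R')=\operatorname{rk}(R)=\rho<\infty$. Then $aR'\subseteq R$ for some $a\ne0$.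

*Proof.* A maximal $R'$-independent family is also $R$-independent and of maximal size for $R$. Each attempt to enlarge it over $R$ must fail, and each failure gives information. Let $x_1,\dots,x_\rho$ be $R'$-independent, and put
$$N_i=\sum_{j\ne i}R'x_j,\quad \mathfrak a_i=\{s\in R':sx_i\in N_i\},\quad G=\sum_jRx_j,\quad H=\bigcap_iN_i.$$
Here $\mathfrak a_i$ is an ideal of $R'$, and it is proper because $x_i\notin N_i$.

**Step 1: split one vector into two.** *For $u,v\in R'$ and every $i$: $u\in Rv+\mathfrak a_i$ or $v\in Ru+\mathfrak a_i$.* Suppose neither holds. Then the $\rho+1$ elements $ux_i,\ vx_i,\ x_j\ (j\ne i)$ are $R$-independent. Indeed, $ux_i\in Rvx_i+\sum_{j\ne i}Rx_j$ gives $(u-rv)x_i\in N_i$ for some $r\in R$, i.e. $u-rv\in\mathfrak a_i$, which is excluded; similarly for $vx_i$. And $x_j\in Rux_i+Rvx_i+\sum_{l\ne i,j}Rx_l\subseteq N_j$ is impossible. This contradicts $\operatorname{rk}(R)=\rho$.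

**Step 2: $R'$ is close to $R$ modulo $\mathfrak a_i$.** By Lemma 1.2 take $0\ne b\in J(R')$. *Then $bR'\subseteq R+\mathfrak a_i$.* For $r\in R'$ apply Step 1 to $u=br$, $v=1$. If $br\notin R+\mathfrak a_i$, then $1-sbr\in\mathfrak a_i$ for some $s\in R$. But $1-sbr$ is a unit of $R'$, as $b\in J(R')$, and $\mathfrak a_i$ is proper: a contradiction.

**Step 3: add a vector.** *$H\subseteq G$.* If $h\in H\setminus G$, then $x_1,\dots,x_\rho,h$ are $R$-independent: $h\notin G$, and $x_i\in\sum_{j\ne i}Rx_j+Rh\subseteq N_i$ is impossible since $h\in N_i$. This contradicts $\operatorname{rk}(R)=\rho$.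

**Step 4: the error term is harmless.** *$\mathfrak a_ix_i\subseteq H$.* By definition $\mathfrak a_ix_i\subseteq N_i$, and $\mathfrak a_ix_i\subseteq R'x_i\subseteq N_l$ for $l\ne i$.

**Step 5: conclusion.** By Steps 2, 4 and 3, $bR'x_1\subseteq Rx_1+\mathfrak a_1x_1\subseteq G+H\subseteq G$. Choose $0\ne a_0\in R$ with $a_0x_jx_1^{-1}\in R$ for all $j$. Then $a_0bR'\subseteq a_0x_1^{-1}G\subseteq R$, so $a=a_0b$ works. $\square$

For $N\ge2$ consider the ring version of $(\mathrm b_N)$:

$(\mathrm r_N)$: for every $\varepsilon\in F^\times$ there is $\delta\in F^\times$ such that $x^N\in\delta R\Rightarrow x\in\varepsilon R$ $(x\in F)$.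

Iterating (if $x^{N^2}=(x^N)^N$ is small, so is $x^N$, and then so is $x$, and so on), $(\mathrm r_N)$ implies $(\mathrm r_{N^k})$ for all $k\ge1$.

**Proposition 4.2.** Let $R$ be as in the standing assumption. If $F$ is perfect of characteristic $p>0$, then $R$ satisfies $(\mathrm r_p)$.

*Proof.* Let $R'=\varphi^{-1}(R)=\{x\in F:x^p\in R\}\supseteq R$. Since $\varphi$ is an automorphism of $F$ carrying $R'$ onto $R$, we have $R'\ne F$ and $\operatorname{rk}(R')=\operatorname{rk}(R)$. By Lemma 4.1 there is $a\ne0$ such that $y^p\in R\Rightarrow ay\in R$. Given $\varepsilon$, put $\delta=(a\varepsilon)^p$. If $x^p\in\delta R$, then $y=x/(a\varepsilon)$ satisfies $y^p\in R$, so $x/\varepsilon=ay\in R$. $\square$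

In Section 3 the only ingredient missing is surjectivity of $\varphi$.

## 5. Continuous roots make $R$ commensurable with its integral closure

From $(\mathrm r_p)$ we know that one purely inseparable step costs a bounded factor. We need the same for the whole integral closure. The plan: elements of $\tilde R$ satisfy integral equations of bounded degree; this and $(\mathrm r_N)$ show that the $\tilde R$-topology restricted to $R$ is the $R$-topology; hence $R$ is closed in the $\tilde R$-topology; and finite rank puts a multiple of $\tilde R$ in the closure of a finitely generated $R$-module.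

**Proposition 5.1.** Let $R$ be as in the standing assumption, satisfying $(\mathrm r_N)$ for some $N\ge2$. Then $\tilde R$ is an intersection of finitely many (at least one) valuation rings of $F$, all $\ne F$, and $a\tilde R\subseteq R$ for some $a\ne0$.

*Proof.* The first assertion is Lemma 1.4. In particular $\tilde R\ne F$.

**Step 1: bounded degree.** *If $y\in\tilde R$, then $y^\rho\in\sum_{j<\rho}Ry^j$.* Let $C=R[y]$, a finitely generated $R$-module, let $C_0=\sum_{j<\rho}Ry^j$, and let $M$ be a maximal ideal of $R$. Elements of $C$ whose images form an $R/M$-basis of $C/MC$ are $R$-independent, because an $R$-relation expressing one by the others survives modulo $MC$. So $\dim C/MC\le\rho$. As an algebra over $R/M$, $C/MC$ is generated by the image of $y$, so it is spanned by the images of $1,y,\dots,y^{\rho-1}$. Hence $C=C_0+MC$. The finitely generated module $Q=C/C_0$ thus satisfies $MQ=Q$ for every $M$; by Nakayama all localizations $Q_M$ vanish, so $Q=0$ and $C=C_0$.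

**Step 2: the two topologies agree on $R$.** *For every $\varepsilon\in F^\times$ there is $\delta\in F^\times$ with $\delta\tilde R\cap R\subseteq\varepsilon R$.* Choose $k\ge1$ with $N^k\ge\rho$, and $\delta_0$ with $x^{N^k}\in\delta_0R\Rightarrow x\in\varepsilon R$. Choose $0\ne\delta\in R\cap\delta_0R$. Let $w=\delta y\in R$ with $y\in\tilde R$. Multiplying the equation of Step 1 by $\delta^\rho$ gives
$$w^\rho=\sum_{j<\rho}r_j\delta^{\rho-j}w^j\in\delta R,\qquad r_j\in R.$$
Hence $w^{N^k}=w^\rho w^{N^k-\rho}\in\delta R\subseteq\delta_0R$, and $w\in\varepsilon R$.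

**Step 3: $R$ is closed.** *If $x\in F$ and $x\in R+\eta\tilde R$ for all $\eta\in F^\times$, then $x\in R$.* Choose $0\ne b\in R$ with $bx\in R$, and $\delta$ from Step 2 for $\varepsilon=b$. With $\eta=\delta/b$ write $x=r+(\delta/b)y$, $r\in R$, $y\in\tilde R$. Then $b(x-r)=\delta y\in\delta\tilde R\cap R\subseteq bR$, so $x-r\in R$ and $x\in R$.

**Step 4: finite rank with a margin.** Call $x_1,\dots,x_k\in F$ *strongly independent* if there is $\eta\in F^\times$, a *witness*, such that $x_i\notin\sum_{j\ne i}Rx_j+\eta\tilde R$ for all $i$. Such families are $R$-independent, so have size at most $\rho$. The family $\{1\}$ is one: take $\eta$ with $\eta^{-1}\notin\tilde R$. Take a strongly independent family $x_1,\dots,x_k$ of maximal size, with witness $\eta_0$, and let $G=\sum Rx_j$. *For $y\in\tilde R$ we have $\eta_0y\in G+\eta\tilde R$ for all $\eta\in F^\times$.* Suppose this fails for $\eta_1$. Choose $\eta_2\ne0$ with $\eta_2\tilde R\subseteq\eta_0\tilde R\cap\eta_1\tilde R$. Then $\eta_0y\notin G+\eta_2\tilde R$, and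
$$x_i\notin\sum_{j\ne i}Rx_j+R\eta_0y+\eta_2\tilde R,$$
because the set on the right lies in $\sum_{j\ne i}Rx_j+\eta_0\tilde R$. So $x_1,\dots,x_k,\eta_0y$ is strongly independent with witness $\eta_2$, contradicting maximality.

**Step 5: conclusion.** Choose $0\ne a_0\in R$ with $a_0G\subseteq R$. For $y\in\tilde R$, Step 4 gives $a_0\eta_0y\in R+a_0\eta\tilde R$ for all $\eta\in F^\times$. As $a_0\eta$ runs over all of $F^\times$, Step 3 gives $a_0\eta_0y\in R$. So $a=a_0\eta_0$ works. $\square$

Combined with Section 1, this settles $\tau_R$ for every ring $R$ of finite rank over a perfect field. It remains to deal with topologies that are not given by a ring.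

## 6. Creating a ring in a saturated extension

Let $\tau$ have finite weight $n$ on $K$. By Lemma 2.1 there is a bounded neighborhood $U^0$. Apply $W_n$ to $U^0$ and pick a nonzero $e$ in the neighborhood it provides: for all $x_0,\dots,x_n\in K$ some $i$ has $ex_i\in\sum_{j\ne i}x_jU^0$. Put
$$U=U^0\cup -U^0\cup\{\pm1,\pm e^{-1}\},$$
a bounded neighborhood with $U=-U$.

One would like to take the ring generated by $U$, but it may be all of $K$. For the $t$-adic topology on $\mathbb F_p(t)$ and $U^0=t\mathcal O$, with $\mathcal O$ the $t$-adic valuation ring, the choice $x_0=x_1=1$ forces $e\in t\mathcal O$. Then every $x\in K$ is a product of $xe^N\in t\mathcal O$ ($N$ large) and copies of $e^{-1}$, so $U$ generates $K$. The remedy is a larger field: there the union of the finite stages of this construction is still small.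

Let $F$ be a $|K|^+$-saturated elementary extension of $(K,+,\cdot,0,1,U)$, and $U^*$ the interpretation of $U$ in $F$. Two properties of $F$ are used. *Transfer*: a first-order statement with parameters in $K$ holds in $K$ if and only if it holds in $F$; in particular $U^*\cap K=U$. *Saturation*: a set of at most $|K|$ first-order conditions on a finite tuple of unknowns, with at most $|K|$ parameters from $F$, has a solution in $F$ if each finite subset has one. Recall that $K$ is infinite.

Put $U^{(0)}=U$ and $U^{(k+1)}=\{x-y,\ xy:\ x,y\in U^{(k)}\}$. These sets are definable and bounded, and they increase because $0\in U$. Let $U^{(k)*}$ be their interpretations and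
$$R=\bigcup_kU^{(k)*}\subseteq F.$$
It contains $1$ and is closed under differences and products, so it is a subring containing $U^*$.

**Lemma 6.1.** The ring $R$ has the following properties.

1. There is $c_*\in F^\times$ with $c_*R\subseteq U^*\subseteq R$, and $R\ne F$.
2. $\operatorname{Frac}R=F$ and $\operatorname{rk}(R)\le n$.
3. If $\tau$ satisfies $(\mathrm b_N)$, then $R$ satisfies $(\mathrm r_N)$.
4. If $K$ is perfect of characteristic $p>0$, then $R$ satisfies $(\mathrm r_p)$.

*Proof.* (1) As $U^{(k)}$ is bounded, there is $c_k\in K^\times$ with $c_kU^{(k)}\subseteq U$. The conditions "$c\ne0$ and $cU^{(k)*}\subseteq U^*$", $k\ge0$, are finitely satisfiable, since the $U^{(k)}$ increase and $c_k$ satisfies the first $k+1$ of them. By saturation some $c_*$ satisfies all. Since $U\ne K$, we have $U^*\ne F$, so $c_*R\ne F$ and $R\ne F$.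

(2) "For every $x$ there is $y\ne0$ with $y,xy\in U$" holds in $K$: for $x\ne0$ take $0\ne y\in U\cap x^{-1}U$. Hence it holds in $F$, and $U^*\subseteq R$ gives $\operatorname{Frac}R=F$. For the rank, let $x_0,\dots,x_n\in F$. By transfer, and as $U^0\subseteq U$, some $ex_i\in\sum_{j\ne i}x_jU^*$. Since $e^{-1}\in U\subseteq R$, we get $x_i\in\sum_{j\ne i}Rx_j$.

(3) As $\{cU\}$ is a basis, $(\mathrm b_N)$ says that for every $\varepsilon\ne0$ there is $\delta'\ne0$ with $x^N\in\delta'U\Rightarrow x\in\varepsilon U$. This transfers to $F$. Given $\varepsilon\in F^\times$ and such $\delta'\in F^\times$, put $\delta=\delta'c_*$. Then $\delta R\subseteq\delta'U^*$, so $x^N\in\delta R$ implies $x\in\varepsilon U^*\subseteq\varepsilon R$.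

(4) Perfectness transfers to $F$. By (1) and (2), $R$ is as in the standing assumption, so Proposition 4.2 applies. $\square$

## 7. Approximate idempotents and the descent to $K$

By Section 5 the ring $R\subseteq F$ is now essentially an intersection of valuation rings $O_i$ of $F$. We need V-topologies on $K$. The obvious candidates are the restrictions $O_i\cap K$, and they can be useless: in the $t$-adic example just given, $R\supseteq K$, so every $O_i\cap K$ is the trivial valuation ring $K$.

What can be carried down is a first-order sentence about $U$. To find it, think of independent valuation rings $O_1,\dots,O_m$. By approximation there are elements $e_i$ close to $1$ at $O_i$ and close to $0$ at the other places. Then $\sum e_i=1$ and $e_ie_j\approx0$, and "$x$ is small at the $i$-th place" can be expressed as "$xe_i$ is small". The last property refers only to $U$ and the $e_i$. For $m=1$ we have $e_1=1$, and what remains of a valuation is: each $x$ is bounded by a fixed size or has an (approximate) inverse that is.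

**Proposition 7.1.** Let $\tau$, $U$, $F$, $R$ be as in Section 6. If $R$ satisfies $(\mathrm r_N)$ for some $N\ge2$, then $\tau$ is generated by finitely many V-topologies.

*Proof.* **Step 1: trap $U^*$ between multiples of an intersection of independent valuation rings.** By Proposition 5.1, $\tilde R$ is a finite nonempty intersection of non-trivial valuation rings of $F$, and $a_1\tilde R\subseteq R$ with $a_1\ne0$. By Lemma 1.5 there are pairwise independent non-trivial valuation rings $O_1,\dots,O_m$ $(m\ge1)$ of $F$ such that $D=\bigcap O_i$ satisfies $a_2D\subseteq\tilde R\subseteq D$, $a_2\ne0$. With $c_*$ from Lemma 6.1 and $g=c_*a_1a_2\neq0$,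
$$gD\subseteq c_*R\subseteq U^*\subseteq R\subseteq D. \tag{7.1}$$

**Step 2: a first-order sentence true in $F$.** We claim that $F$ satisfies

> $\Pi_m$: there is $d\ne0$ such that for all $\varepsilon,\eta\ne0$ there are $e_1,\dots,e_m\in dU$ with $\sum e_i=1$, with $e_ie_j\in\varepsilon U$ for $i\ne j$, and such that for all $x\in\eta U$ and all $i$: $xe_i\in dU$, or there is $y$ with $ye_i\in dU$ and $(xy-1)e_i\in\varepsilon U$.

Take $d=g^{-1}$, so $D\subseteq dU^*$ by (7.1). Given $\varepsilon,\eta$, put $h_0=\varepsilon g$, so $h_0D\subseteq\varepsilon U^*$. Since $\operatorname{Frac}D=F$, there is $h\ne0$ with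
$$h\in D\cap h_0D,\qquad \eta h\in D\cap h_0D.$$
By (E2) choose $e_i$ for $i\ge2$ with $e_i-1\in hO_i$ and $e_i\in hO_j$ for $j\ne i$; put $e_1=1-\sum_{i\ge2}e_i$. Then $e_1-1\in hO_1$, and for $j\ge2$ we have $e_1=(1-e_j)-\sum_{i\ne1,j}e_i\in hO_j$. So for every $i$, including $i=1$,
$$e_i\in1+hO_i,\qquad e_i\in hO_j\ (j\ne i). \tag{7.2}$$
As $h\in D$, all $e_i$ lie in $D\subseteq dU^*$. For $i\ne j$, at each place $O_l$ at least one of the factors $e_i,e_j$ lies in $hO_l$ and the other in $O_l$. So $e_ie_j\in\bigcap_l hO_l=hD\subseteq h_0D\subseteq\varepsilon U^*$.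

Let $x\in\eta U^*$. By (7.1), $x\in\eta D$. Fix $i$.

If $x\in O_i$, then $xe_i\in O_i$, and for $j\ne i$ we have $xe_i\in\eta hO_j\subseteq O_j$. So $xe_i\in D\subseteq dU^*$.

If $x\notin O_i$, then $x^{-1}\in O_i$. By (E2) choose $y$ with $y-x^{-1}\in x^{-1}hO_i$ and $y\in O_j$ for $j\ne i$. Then $y\in O_i$ too, so $y\in D$ and $ye_i\in D\subseteq dU^*$. At $O_i$ we have $xy-1\in hO_i$ and $e_i\in O_i$, so $(xy-1)e_i\in hO_i\subseteq h_0O_i$. At $O_j$, $j\ne i$, we have $xye_i\in\eta hO_j\subseteq h_0O_j$ and $e_i\in hO_j\subseteq h_0O_j$. Hence $(xy-1)e_i\in\bigcap_l h_0O_l=h_0D\subseteq\varepsilon U^*$.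

So $\Pi_m$ holds in $F$, and by transfer in $K$. Fix a witness $d\in K^\times$ of $\Pi_m$ in $K$. From now on the valuation rings of $F$ are no longer needed.

**Step 3: finite and infinitesimal elements.** Let
$$B=\bigcup_{c\in K^\times}cU^*,\qquad I=\bigcap_{c\in K^\times}cU^*\subseteq F.$$
Boundedness of $U$ and continuity give two rules over $K$:
$$\text{for }c,c'\in K^\times\text{ there is }c''\in K^\times:\quad cU-c'U\subseteq c''U,\quad cU\cdot c'U\subseteq c''U; \tag{7.3}$$
$$\text{for }b,c\in K^\times\text{ there is }c'\in K^\times:\quad c'U-c'U\subseteq cU,\quad bU\cdot c'U\subseteq cU. \tag{7.4}$$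
For each choice of the constants in $K^\times$ these inclusions transfer to $U^*$. By (7.3), and because $c\in cU$ as $1\in U$, $B$ is a ring containing $K$. By (7.4), $I$ is an ideal of $B$. Moreover $I\cap K=\bigcap_ccU=0$, so $1\notin I$. Finally
$$\bigcap_{c\in K^\times}(cU^*+I)=I, \tag{7.5}$$
since for given $c$ and $c'$ as in (7.4) we have $c'U^*+I\subseteq c'U^*+c'U^*=c'U^*-c'U^*\subseteq cU^*$.

**Step 4: one choice of $e_i$ for all $\varepsilon,\eta\in K^\times$.** Consider all the conditions of $\Pi_m$ on unknowns $e_1,\dots,e_m$, with our $d$, for all pairs $(\varepsilon,\eta)$ in $K^\times\times K^\times$. These are at most $|K|$ conditions. Given finitely many pairs $(\varepsilon_k,\eta_k)$, choose $\varepsilon,\eta\in K^\times$ with $\varepsilon U\subseteq\bigcap\varepsilon_kU$ and $\eta U\supseteq\bigcup\eta_kU$; the $e_i\in K$ that $\Pi_m$ provides for $(\varepsilon,\eta)$ satisfy the conditions for all the pairs. By saturation there are $e_1,\dots,e_m\in dU^*\subseteq B$ satisfying all conditions in $F$. So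
$$\sum e_i=1,\qquad e_ie_j\in I\ (i\ne j),\qquad e_i^2-e_i\in I; \tag{7.6}$$
the last because $e_i=e_i\sum_je_j$. Moreover, for $x\in K$ and each $i$:
$$xe_i\in dU^*,\quad\text{or there is } y\in F\text{ with } ye_i\in dU^*\text{ and }(xy-1)e_i\in I. \tag{7.7}$$
Indeed $x\in\eta U$ for some $\eta\in K^\times$. If $xe_i\notin dU^*$, then for every $\varepsilon\in K^\times$ there is $y_\varepsilon\in F$ with $y_\varepsilon e_i\in dU^*$ and $(xy_\varepsilon-1)e_i\in\varepsilon U^*$. Finitely many of the sets $\varepsilon U^*$ contain a common $\varepsilon'U^*$ with $\varepsilon'\in K^\times$, so saturation gives one $y$ for all $\varepsilon\in K^\times$.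

Let $M_0=\{i:e_i\notin I\}$. It is nonempty, because $\sum e_i=1\notin I$. For $i\in M_0$ and $c\in K^\times$ put
$$S_{i,c}=\{x\in K:\ xe_i\in cU^*+I\}=-S_{i,c}.$$

**Step 5: for $i\in M_0$ the sets $S_{i,c}$ are a neighborhood basis of a V-topology $\tau_i\subseteq\tau$.** Fix $i\in M_0$ and write $S_c=S_{i,c}$. We go through the checklist.

*Intersections, differences, scalars.* If $c''U\subseteq cU\cap c'U$, then $S_{c''}\subseteq S_c\cap S_{c'}$. If $c'U-c'U\subseteq cU$, then $S_{c'}-S_{c'}\subseteq S_c$, since $I$ is a group. For $x\in K^\times$, $xS_c\subseteq S_{xc}$, because $xI\subseteq I$.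

*Products.* If $cU\cdot c'U\subseteq c''U$, then $S_cS_{c'}\subseteq S_{c''}$. Namely, for $x\in S_c$ and $x'\in S_{c'}$, the product $(xe_i)(x'e_i)$ lies in $(cU^*+I)(c'U^*+I)\subseteq c''U^*+I$, and it is congruent to $xx'e_i$ modulo $I$ by (7.6). By (7.4), for fixed $b$ and given $c$ there is $c'$ with $S_bS_{c'}\subseteq S_c$.

*Hausdorff.* If $x\in\bigcap_cS_c$, then $xe_i\in I$ by (7.5). If $x\ne0$, then $e_i=x^{-1}(xe_i)\in I$, contrary to $i\in M_0$.

*Coarser than $\tau$, and non-discrete.* If $c'U\cdot dU\subseteq cU$, then $c'U\subseteq S_c$, since $e_i\in dU^*$. So $S_c$ is a $\tau$-neighborhood, and $S_c\ne\{0\}$.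

*Inverses of large elements are bounded.* For $c\in K^\times$,
$$x\in K^\times\setminus S_{cd}\ \Longrightarrow\ x^{-1}\in S_{d/c}. \tag{7.8}$$
Indeed $xe_i\notin cdU^*$, so $(x/c)e_i\notin dU^*$. By (7.7) applied to $x/c$ there is $y$ with $ye_i\in dU^*$ and $((x/c)y-1)e_i\in I$. Multiplying by $c/x\in K\subseteq B$ gives $ye_i-(c/x)e_i\in I$. So $(c/x)e_i\in dU^*+I$, and dividing by $c$ gives $x^{-1}e_i\in(d/c)U^*+I$.

*Inversion.* By the Hausdorff property and the rule for differences, choose $c$ with $1\notin S_{cd}-S_{cd}$. For $x\in S_{cd}$ we have $1+x\notin S_{cd}$, since otherwise $1=(1+x)-x\in S_{cd}-S_{cd}$. In particular $1+x\ne0$, and $(1+x)^{-1}\in S_{d/c}$ by (7.8). For $x\in S_{cd}\cap S_{c'}$ therefore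
$$(1+x)^{-1}-1=-x(1+x)^{-1}\in S_{c'}S_{d/c},$$
which for suitable $c'$ lies in any prescribed $S_{c_0}$.

So the $S_c$ define a topology $\tau_i\subseteq\tau$.

*$W_1$.* Given $c$, take $c'$ with $dU\cdot c'U\subseteq cU$, so $S_dS_{c'}\subseteq S_c$. For $x_0,x_1\in K^\times$ and $r=x_0/x_1$, (7.8) with $c=1$ gives $r\in S_d$ or $r^{-1}\in S_d$. In the first case $x_0S_{c'}=x_1rS_{c'}\subseteq x_1S_c$; in the second $x_1S_{c'}\subseteq x_0S_c$. If some $x_j=0$, then $x_jS_{c'}=\{0\}$ and there is nothing to show. So $\tau_i$ is a $W_1$-topology, i.e. a V-topology.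

**Step 6: $\tau$ is the join of the $\tau_i$, $i\in M_0$.** Each $\tau_i\subseteq\tau$, so it suffices to find, inside a given $c_0U$, an intersection of the $S_{i,c}$. Choose $c\in K^\times$ such that the $(m+1)$-fold sum $cU+\dots+cU$ lies in $c_0U$. Let $x\in\bigcap_{i\in M_0}S_{i,c}$. For $i\notin M_0$ we have $xe_i\in I$, so
$$x=\sum_ixe_i\in\sum_{i\in M_0}(cU^*+I)+I\subseteq c_0U^*,$$
because $I$ is a group contained in $cU^*$, $0\in cU^*$, and there are at most $m$ summands $cU^*$. So $x\in c_0U^*\cap K=c_0U$. $\square$

## 8. Proofs of Theorems 1, 2 and 3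

**Proof of Theorem 1.** Let $K$ be perfect of characteristic $p>0$ and $\tau$ of weight $n$. By Lemma 6.1(4) the ring $R$ satisfies $(\mathrm r_p)$, so by Proposition 7.1 $\tau$ is generated by finitely many V-topologies, at least one. Discard repetitions. The remaining $m$ V-topologies are distinct, hence independent since the characteristic is $p$. By Lemma 1.1 their join has weight $m$, so $m=n$. $\blacksquare$

**Proof of Theorem 2.** (a)$\Rightarrow$(c) is Lemma 2.2, and (c)$\Rightarrow$(b) is trivial. For (b)$\Rightarrow$(a), Lemma 6.1(3) turns $(\mathrm b_N)$ into $(\mathrm r_N)$ for $R$, and Proposition 7.1 applies. It uses no assumption on the characteristic. If $\operatorname{char}K=p>0$, discard repetitions and use Lemma 1.1 as in the proof of Theorem 1. $\blacksquare$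

So in characteristic $p$, with no perfectness assumption, a finite-weight topology is generated by finitely many V-topologies if and only if $x^p\to0$ implies $x\to0$, that is, if and only if the Frobenius is a homeomorphism onto its image. Theorem 1 says that this is automatic over a perfect field, and Section 3 shows it failing over $\mathbb F_p(t,u)$.

**Proof of Theorem 3.** Distinct V-topologies are independent in characteristic $p$, so by Lemma 1.1 the map lands in the topologies of weight $n$. It is surjective by Theorem 1, since independent topologies are distinct. For injectivity and the form of the inverse, let $\tau$ be the join of distinct V-topologies $\tau_1,\dots,\tau_n$, and let $\tau'\subseteq\tau$ be a V-topology, with valuation ring $O'$ and maximal ideal $\mathfrak m'$. Suppose $\tau'\ne\tau_i$ for all $i$. Then $\tau',\tau_1,\dots,\tau_n$ are independent. Since $\mathfrak m'$ is a $\tau'$-neighborhood, it is a $\tau$-neighborhood, so there are $\tau_i$-open $U_i\ni0$ with $\bigcap U_i\subseteq\mathfrak m'$. The set $1+\mathfrak m'$ is $\tau'$-open and nonempty, so independence gives $\bigcap U_i\cap(1+\mathfrak m')\ne\emptyset$.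 But $\mathfrak m'\cap(1+\mathfrak m')=\emptyset$, a contradiction. So the V-topologies coarser than $\tau$ are exactly $\tau_1,\dots,\tau_n$, and $\tau$ determines the set $\{\tau_1,\dots,\tau_n\}$. $\blacksquare$
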